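
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{fact}[theorem]{Fact}
\newtheorem{conjecture}[theorem]{Conjecture}

\title{Similarity pairs with a Cantor set of contacts}


\begin{abstract}
For $0<|s|<1$ let $\Lambda$ be the limit set of the semigroup generated by
$f(z)=sz+1$ and $g(z)=sz-1$, and let $\mathcal M$ be the set of $s$ for which
$\Lambda$ is connected. When $s\in\mathcal M$, the circle of prime ends of the
unbounded complementary component of $\Lambda$ is covered by two closed sets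
$D_f$ and $D_g$, the prime ends that land on the $f$-half and on the $g$-half.
Calegari and Walker conjectured that for non-real $s\in\partial\mathcal M$
the set $D_f$ is exactly a half circle. We disprove this: we construct infinitely
many non-real $s_m\in\partial\mathcal M$, converging to an explicit algebraic number, for which
$D_f$ is disconnected. For these parameters $f\Lambda\cap g\Lambda$ is a Cantor
set, and two of its points, $p\neq 0$ and $-p$, are cut points of $\Lambda$.
\end{abstract}

\section{The question and the answer}

\subsection{Similarity pairs and their prime ends}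

For $s\in\mathbb C$ with $0<|s|<1$ put $f(z)=sz+1$ and $g(z)=sz-1$, and let
$\Lambda=\Lambda_s$ be the limit set of the semigroup they generate, that is, the
unique nonempty compact set with $\Lambda=f\Lambda\cup g\Lambda$. Let $\mathcal M$
be the set of $s$ for which $\Lambda_s$ is connected, and let $\partial\mathcal M$
be its boundary relative to the punctured disk $\{0<|s|<1\}$. Points of $\partial\mathcal M$ lie in $\mathcal M$.

Let $s\in\mathcal M$. The \emph{filled} limit set $K$ is the complement of the
unbounded component of $\mathbb C\setminus\Lambda$; thus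
$\partial K\subset\Lambda=f\Lambda\cup g\Lambda$. The Riemann map from the
exterior of the unit disk onto $\mathbb C\setminus K$ extends continuously to the
boundary and gives a continuous surjection $u:S^1\to\partial K$; points of $S^1$
are the prime ends of $\mathbb C\setminus K$. We measure arcs of $S^1$ by angle,
so $S^1$ has length $2\pi$. The two closed sets
\[
D_f=u^{-1}(\partial K\cap fK),\qquad D_g=u^{-1}(\partial K\cap gK)
\]
satisfy $D_f\cup D_g=S^1$. They record what an observer at infinity sees: from
which directions the outermost point belongs to the copy $fK$, and from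
which to $gK$.

The copies $fK$ and $gK$ are exchanged by $z\mapsto -z$, so one expects each to occupy half of the
circle. Positive real parameters show what this can mean. If $\frac12\le s<1$, then $\Lambda=K=[-L,L]$ with $L=\frac1{1-s}$; up to
rotation, $u(e^{\mathrm i\theta})=L\cos\theta$; and $fK=[(1-2s)L,L]$. Hence
\[
D_f=\{e^{\mathrm i\theta}:\cos\theta\ge 1-2s\}
\]
is an arc of length $2\arccos(1-2s)$. At $s=\frac12$, where the two copies touch
in the single point $0$, it is exactly a half circle; for real $s>\frac12$ the copies overlap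
in a segment and $D_f$ is longer. In general one has the following.

\begin{fact}[{\cite{CW}}]\label{fact}
If $s\in\partial\mathcal M$, then $D_f$ and $D_g$ contain closed arcs $J_f$ and
$J_g$, each of length $\pi$, with $J_f\cup J_g=S^1$.
\end{fact}

The arcs need not be unique; a canonical choice takes the leftmost arcs of length $\pi$ in the
components of $D_f$ and $D_g$ containing them, in coordinates on $S^1$ in which
the vertical bisector divides $J_f$, on the left, from $J_g$, on the right. The
equality $D_f=J_f$ does not depend on any choice: it holds exactly when $D_f$ is a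
closed arc of length $\pi$.

For $s\in\partial\mathcal M$ the two halves of $\Lambda$ are about to come apart,
and for non-real $s$ one may hope that, as at $s=\frac12$, they touch as little as
possible.

\begin{conjecture}[{\cite{CW}}]\label{conj}
If $s\in\partial\mathcal M$ is not real, then $D_f=J_f$.
\end{conjecture}

\subsection{The result}

The conjecture is false. Let $\varphi=\frac{1+\sqrt5}2$ and
\[
s_*=\tfrac12\Bigl(\sqrt{\varphi}+\mathrm i\sqrt{\varphi-2\varphi^{-1/2}}\Bigr)
\approx 0.63601+0.10692\,\mathrm i .
\]
In Section~\ref{sec:param} we show that for all large $m$ the equation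
\begin{equation}\label{eq:sm}
1-2z+2z^4=\frac{z^m(1-z)}{1-z^3}
\end{equation}
has a solution $s_m$, with $s_m\to s_*$, and that the $s_m$ are distinct.

\begin{theorem}\label{thm:main}
For all sufficiently large $m$ the following holds for $s=s_m$ and
$Z=\{m,m+3,m+6,\dots\}$.
\begin{enumerate}
\item $s\in\partial\mathcal M$ and $s\notin\mathbb R$.
\item $f\Lambda\cap g\Lambda=\bigl\{\sum_{n\in Z}\eta_ns^n:\eta_n=\pm1\bigr\}$, and this
is a Cantor set.
\item The points $p=-\sum_{n\in Z}s^n\neq0$ and $-p$ lie in $f\Lambda\cap g\Lambda$, and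
each of $u^{-1}(p)$, $u^{-1}(-p)$ has at least two elements.
\item $D_f\cap D_g$ has at least four points, so $D_f\ne J_f$. Moreover
$D_f\cap D_g$ is nowhere dense, $J_f$ is a connected component of $D_f$, $D_f$ is
disconnected, and $J_f$ is the only closed arc of length $\pi$ contained in $D_f$.
\end{enumerate}
\end{theorem}

Fact~\ref{fact} is used only for the assertions about $J_f$ and the
disconnectedness of $D_f$ in the last sentence. The inequality $D_f\neq J_f$,
read as ``$D_f$ is not a closed arc of length $\pi$'', does not depend on it.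

\subsection{The idea}

By symmetry $D_g=-D_f$, so if $D_f$ is a half circle, then $D_f\cap D_g$ consists of two
points (Lemma~\ref{lem:sym}). We want $D_f\cap D_g=u^{-1}(\partial K\cap
f\Lambda\cap g\Lambda)$ to be larger. Two things are needed: many contact
points in $f\Lambda\cap g\Lambda$, and a proof that some of them are visible from
outside, in several directions.

Each contact point comes from a power series $1+\sum_{n\ge1}a_nz^n$ with
coefficients in $\{-1,0,1\}$ that vanishes at $s$, together with a free choice of one sign for
every zero coefficient. We arrange that at $s_m$ there is exactly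
\emph{one} such series, and that its zero coefficients are those with index in the infinite
set $Z$. Uniqueness makes the intersections of small copies of $\Lambda$
computable: whether two of them meet becomes a comparison of sign sequences. With
this calculus we show that removing $p$ disconnects $\Lambda$, so that $u$ takes
the value $p$ at least twice. Uniqueness also makes it possible to prove
$s_m\in\partial\mathcal M$: a parameter of $\mathcal M$ close to $s_m$ must have a series that agrees
with the unique one for a long time, and this confines it to a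
self-similar pattern that misses an explicit sequence converging to $s_m$.

\section{Contacts, addresses, and a model case}

\subsection{Symmetry}

\begin{lemma}\label{lem:sym}
Let $s\in\mathcal M$.
\begin{enumerate}
\item $u(-\zeta)=-u(\zeta)$ for $\zeta\in S^1$, and $D_g=-D_f$.
\item $\partial K\cap fK\cap gK=\partial K\cap f\Lambda\cap g\Lambda$. Hence
$D_f\cap D_g=u^{-1}(\partial K\cap f\Lambda\cap g\Lambda)$.
\item If $D_f$ is a closed arc of length $\pi$, then $D_f\cap D_g$ has exactly two
points.
\end{enumerate}
\end{lemma}

\begin{proof}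
(1) Since $-f(z)=g(-z)$, the set $-\Lambda$ satisfies the equation that defines
$\Lambda$; so $\Lambda=-\Lambda$, $K=-K$ and $-fK=gK$. Let $\phi$ be a Riemann map
from the exterior of the disk onto $\mathbb C\setminus K$ with $\phi(\infty)=\infty$. Then
$\zeta\mapsto-\phi(-\zeta)$ is another one, with the same derivative at $\infty$,
so the two agree. Hence $\phi$ is odd, for every choice of rotation in the domain,
and so is $u$. Consequently $D_g=u^{-1}(-(\partial K\cap fK))=-D_f$.

(2) The set $fK$ is the filled set of $f\Lambda\subset\Lambda$, so $fK\subset K$.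
If $x\in\partial K\cap fK$, then $x\notin\operatorname{int}K\supset\operatorname{int}fK$, so
$x\in\partial(fK)=f(\partial K)\subset f\Lambda$. The same holds for $g$. The
reverse inclusion follows from $f\Lambda\subset fK$ and $g\Lambda\subset gK$.

(3) By (1), $D_g=-D_f$, and a closed half circle meets its antipodal image exactly in its two endpoints.
\end{proof}

\subsection{Addresses}

Iterating $\Lambda=f\Lambda\cup g\Lambda$ shows that the points of $\Lambda_z$ are the sums
$\sum_{n\ge0}\varepsilon_nz^n$ with $\varepsilon_n=\pm1$. The sequence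
$\varepsilon$ is an \emph{address} of the point. The points having an address with
$\varepsilon_0=+1$ (an \emph{$f$-address}) form $f\Lambda$, those having one with
$\varepsilon_0=-1$ (a \emph{$g$-address}) form $g\Lambda$.

We recall why $\Lambda$ is connected if and only if $f\Lambda\cap
g\Lambda\neq\emptyset$. If the intersection is empty, $\Lambda$ is the union of two
disjoint nonempty compact sets. If it is not, consider the $2^n$ images of
$\Lambda$ under words of length $n$ in $f,g$. Their intersection graph is
connected, by induction: for words of length $n+1$ the pieces in $f\Lambda$ form a connected graph, so do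
those in $g\Lambda$, and some piece of the first kind meets one of the second. The
diameters tend to $0$, so the compact set $\Lambda$ is chain connected at every scale,
hence connected.

Suppose a point has an $f$-address $\varepsilon$ and a $g$-address
$\varepsilon'$. Then $a=\frac12(\varepsilon-\varepsilon')$
has entries in $\{-1,0,1\}$, $a_0=1$, and $\sum a_nz^n=0$; conversely each such $a$ arises
this way. With $d_n=1-a_n$ we obtain
\begin{equation}\label{eq:crit}
z\in\mathcal M\iff \frac1{1-z}=\sum_{n\ge1}d_nz^n\ \text{ for some } d_n\in\{0,1,2\}.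
\end{equation}
So contacts correspond to expansions of $\frac1{1-z}$ with digits $0,1,2$. A digit $1$ means $a_n=0$, that
is, $\varepsilon_n=\varepsilon_n'$ with this common sign free; a digit $0$
or $2$ fixes both signs.

\subsection{The model case \texorpdfstring{$s=\frac12$}{s=1/2}}\label{sec:model}

At $s=\frac12$ the relation $1+\sum_{n\ge1}a_n2^{-n}=0$ forces $a_n=-1$ for all
$n\ge1$. There is thus exactly one vanishing series, and it has no zero coefficient. Therefore
two distinct addresses of one point, first differing at index $M$ with $\varepsilon_M=\sigma=-\varepsilon'_M$, satisfy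
\[
\varepsilon_{M+i}=-\sigma,\qquad \varepsilon'_{M+i}=\sigma\qquad(i\ge1)
\]
(the carrying rule of binary expansions), and $f\Lambda\cap g\Lambda=\{0\}$. The
point $0$ has the $f$-address $\varepsilon^*=(+,-,-,-,\dots)$. Let $P_n$ be the set of points with
an address that first differs from $\varepsilon^*$ at index $n$. Then $\Lambda=\{0\}\cup\bigcup_{n\ge0} P_n$.

When can $P_M$ and $P_k$ meet, for $M<k$? A common point has an address $\varepsilon$ that leaves
$\varepsilon^*$ at $k$, and another that leaves it at $M$, so the two first differ at $M$,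
and $\varepsilon_M=\varepsilon^*_M$. The
rule says $\varepsilon_{M+i}=-\varepsilon^*_M$ for all $i\ge1$. If $M=0$, then
$\varepsilon=\varepsilon^*$, which is impossible. If $M\ge1$, then
$\varepsilon_{M+1}=+\neq\varepsilon^*_{M+1}$, so $k=M+1$. Hence among $P_1,P_2,P_3,\dots$
only consecutive pieces can meet, and none of these pieces meets $P_0$, which contains $0$.
They converge to $0$. Removing the point $0$
therefore separates $P_0\setminus\{0\}$ from $\bigcup_{n\ge1}P_n$, and $0$ must be the
image of at least two prime ends.

Of course $P_0=[-2,0]$ and $P_n=[2^{1-n},2^{2-n}]$ for $n\ge1$, and nothing here is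
surprising. But the argument used only the carrying rule, which comes from the uniqueness of
the series. In Section~\ref{sec:cut} we run it, with another unique series, at a contact point
$p\ne0$. By symmetry it then also applies
to $-p$, and four prime ends appear where the conjecture allows two.

\section{The parameters}\label{sec:param}

At $s=\frac12$ all digits of $\frac1{1-s}$ are $2$. We want a non-real parameter
with a unique expansion that has infinitely many digits $1$. Start from a parameter with
the finite expansion
$\frac1{1-z}=2z+2z^2+2z^3$, that is, $1-2z+2z^4=0$, and add a tail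
$z^m(1+z^3+z^6+\cdots)=\frac{z^m}{1-z^3}$ far out. The equation
$\frac1{1-z}=2z+2z^2+2z^3+\frac{z^m}{1-z^3}$ is exactly~\eqref{eq:sm}. (Why the
spacing is $3$ will be seen after Lemma~\ref{lem:separate}.)

\subsection{Existence}

We have
\[
\Bigl(z^2-\sqrt\varphi\,z+\tfrac12(\varphi-\varphi^{-1/2})\Bigr)
\Bigl(z^2+\sqrt\varphi\,z+\tfrac12(\varphi+\varphi^{-1/2})\Bigr)=z^4-z+\tfrac12 .
\]
Indeed the coefficients of $z^3$ and $z^2$ cancel, that of $z$ is
$-\sqrt\varphi\,\varphi^{-1/2}=-1$, and the constant term is
$\frac14(\varphi^2-\varphi^{-1})=\frac12$. The number $s_*$ is a root of the first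
factor, so $1-2s_*+2s_*^4=0$.

On a small closed disk around $s_*$ inside the unit disk, the right side of~\eqref{eq:sm} tends to $0$ uniformly as
$m\to\infty$, while the left side is not identically zero and vanishes at $s_*$. By Hurwitz'
theorem, \eqref{eq:sm} has solutions $s_m\to s_*$. For large $m$ they are nonzero, of modulus
less than $1$, and not real. They are distinct: if $s_m=s_{m'}=s$,
then~\eqref{eq:sm} gives $s^m=s^{m'}$, and $0<|s|<1$ forces $m=m'$.

\subsection{Notation and inequalities}

For $s$ near $s_*$ write
\[
s=re^{\mathrm i\psi},\quad \beta=\frac1{1-s},\quad w=\frac1{1-s^3},\quad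
\delta=\frac{1-s}{(1-s^3)^2},\quad \omega=e^{-2\pi\mathrm i/3},\quad
\xi_j=\omega s^j\ (j\in\mathbb Z),
\]
with $\psi$ near $0.17$, and let
\[
T=\Bigl\{\sum_{n\ge0}d_ns^n:d_n\in\{0,1,2\}\Bigr\}.
\]

At $s=s_*$ the relation $2s^4=2s-1$ gives $w=2s$, $sw=2s^2$,
$s^2w=2s^3=2-\frac1s$, $\delta=4s^2(1-s)$ and $\delta/s=4s(1-s)$. Also
$r^2=\frac12(\varphi-\varphi^{-1/2})$, $\operatorname{Re}s=\frac12\sqrt\varphi$ and
$\operatorname{Re}s^2=2(\operatorname{Re}s)^2-r^2=\frac12\varphi^{-1/2}$. Numerically,
\begin{gather*}
r^2=0.415941,\quad r=0.644935,\quad \psi=0.16656,\quad w=1.27202+0.21385\,\mathrm i,\\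
\delta=0.63047+0.02991\,\mathrm i,\quad |\delta|=0.63118,\quad \arg\delta=0.0474 .
\end{gather*}

The following strict inequalities hold at $s_*$; the values there are given in
parentheses.
\begin{description}
\item[(N1)] $0<9\psi<\frac\pi2$, $\ 18\psi<\pi$, $\ \frac{2r^{10}}{1-r}<0.08$,
$\ \frac{2r^{19}}{1-r}<0.002$, $\ \frac2{1-r}<5.7$.
\quad($1.499$; $2.998$; $0.0701$; $0.00135$; $5.633$.)
\item[(N2)] $\operatorname{Re}w<1.3$, $\ |sw|<0.9$,
$\ \operatorname{Re}(sw)<0.8$, $\ \operatorname{Re}(s^2w)<0.5$.
\quad($1.272$; $0.832$; $0.786$; $0.471$.)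
\item[(N3)] $r^2<|\delta|<r$, $\ |\delta|<0.64$, $\ |\delta|r^{-2}>1.5$,
$\ |\delta|r^{-8}>19.8$, $\ \operatorname{Re}(\delta/s)>0.9$, and
$\operatorname{Im}(\delta s^{-l})<-0.11$ for $1\le l\le7$.
\quad($|\delta|r^{-2}=1.517$; $|\delta|r^{-8}=21.1$;
$\operatorname{Re}(\delta/s)=0.972$. For $1\le l\le7$ the argument
$0.0474-0.16656\,l$ of $\delta s^{-l}$ decreases from $-0.119$ to $-1.12$, and the modulus
increases from $0.9787$; so the imaginary part is at most $-0.116$.)
\item[(N4)] $\operatorname{Re}\xi_j<0.04$ and $\operatorname{Im}\xi_j<0.004$ for all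
$j\ge-6$; moreover $r^{-5}>5.7$, $\ r^{-6}<14$, $\ r^{-7}>21$.
\quad(We have $\arg\xi_j=0.16656\,j-2.0944$. Real parts: for $-6\le j\le3$ the argument lies in
$[-3.094,-1.594]$, so $\operatorname{Re}\xi_j<0$; for $j=4,5,6,7$ the values
are $0.025$, $0.034$, $0.033$, $0.028$; for $j\ge8$, $|\xi_j|\le r^8=0.030$.
Imaginary parts: for $-6\le j\le12$ the argument lies in $[-3.094,-0.095]$, so
$\operatorname{Im}\xi_j<0$; for $j\ge13$, $|\xi_j|\le r^{13}=0.0033$. Finally
$r^{-5}=8.96$, $r^{-6}=13.90$, $r^{-7}=21.55$.)
\item[(N5)] $\operatorname{Im}(1/s)<-0.25$ and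
$\operatorname{Im}(1/s+2+2s)<-0.04$. \quad($-0.2571$; $-0.0432$.)
\end{description}
The infinite families in (N4) are controlled by finitely many values together with
$r^8$ and $r^{13}$. So all these inequalities persist in a neighborhood $U$ of $s_*$ inside the unit disk.

Two features of this list carry the proof. First, $T$ lies almost in the first
quadrant. By (N1), $\operatorname{Re}s^n>0$ for $n\le9$ and $\operatorname{Im}s^n\ge0$ for
$n\le18$, and the remaining terms are small; hence every $x=\sum d_ns^n\in T$ satisfies
\begin{equation}\label{eq:T}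
\operatorname{Re}x\ge d_0-0.08,\qquad \operatorname{Im}x\ge-0.002,\qquad |x|\le5.7 .
\end{equation}
In particular $\operatorname{Re}x\ge-0.08$ for $x\in sT$. Second, the numbers
$\xi_j$ with $-6\le j\le12$ all lie in the lower half plane, and those with larger $j$ are tiny.
This is what the direction $\omega$ is for: multiplication by $s$ turns by about $9.5^\circ$,
and the eighteen steps from $j=-6$ to $j=12$ sweep the arguments from about $-177^\circ$ to about $-5^\circ$.

\medskip
\noindent\textbf{Standing assumption.} From now on, except where another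
parameter is named, $s=s_m$, where $m\ge8$ is so
large that $s_m\in U$ and $|s_m|^{m-4}\max(|w|,|\delta|)<0.01$.

\medskip
Since $\beta-2(s+s^2+s^3)=\frac{1-2s+2s^4}{1-s}$ and
$w-2s=\frac{1-2s+2s^4}{1-s^3}$, equation~\eqref{eq:sm} gives
\begin{equation}\label{eq:bw}
\beta=2s+2s^2+2s^3+s^mw,\qquad w=2s+s^m\delta .
\end{equation}

\section{Only one power series vanishes at \texorpdfstring{$s_m$}{s\_m}}

Put $d^*_1=d^*_2=d^*_3=2$, $d^*_n=1$ for $n\in Z$, and $d^*_n=0$ for all other
$n\ge0$. By~\eqref{eq:bw} and $w=\sum_{k\ge0}s^{3k}$ we have $\beta=\sum d^*_ns^n$; in particular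
$s\in\mathcal M$ by~\eqref{eq:crit}.

To prove uniqueness, read the digits of an expansion one at a time. After removing
a digit and dividing by $s$, what is left must again lie in $T$, and
\eqref{eq:T} rejects a wrong digit. One step is delicate. By~\eqref{eq:bw}, the tail $w$ is
extremely close to $2s$, so it nearly has a second expansion with leading
digits $0,2$. Excluding this one requires looking at the tiny difference $s^m\delta$, magnified by
an unknown power of $s^{-1}$. That is the purpose of the next lemma.

\begin{lemma}\label{lem:delta}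
No number $\delta s^j$, $j\in\mathbb Z$, is of the form $x=\sum d_ns^n\in T$ with
$d_0\ge1$.
\end{lemma}

\begin{proof}
By~\eqref{eq:T} such an $x$ has $\operatorname{Re}x\ge0.92$,
$\operatorname{Im}x\ge-0.002$ and $|x|\le5.7$. If $j\ge0$, then
$|\delta s^j|<0.64$. If $-7\le j\le-1$, then
$\operatorname{Im}(\delta s^j)<-0.11$ by (N3). If $j\le-8$, then
$|\delta s^j|\ge|\delta|r^{-8}>19.8$. Each contradicts one of the three bounds.
\end{proof}

\begin{lemma}\label{lem:w}
\begin{enumerate}
\item $s^jw-1$ and $s^jw-2$ are not in $sT$, for every $j\ge1$.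
\item $w-2\notin sT$.
\item $w\notin sT$.
\end{enumerate}
\end{lemma}

\begin{proof}
Recall that $\operatorname{Re}\ge-0.08$ on $sT$. In (1), $\operatorname{Re}(s^jw)\le|sw|<0.9$, so both
real parts are below $-0.1$. In (2), $\operatorname{Re}(w-2)<-0.7$.

(3) Suppose $w=\sum_{n\ge1}d_ns^n$ with $d_n\in\{0,1,2\}$. If $d_1\le1$, then by~\eqref{eq:bw}
\[
\sum_{n\ge2}d_ns^{n-2}=s^{-2}(w-d_1s)=\frac{2-d_1}s+s^{m-2}\delta
\]
is a point of $T$ with imaginary part below $-0.25+0.01$, contradicting~\eqref{eq:T}. If
$d_1=2$, then $\sum_{n\ge2}d_ns^n=w-2s=s^m\delta\ne0$. With $k$ the first index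
$\ge2$ such that $d_k\ge1$, division by $s^k$ shows that $\delta s^{m-k}$ is a point of
$T$ with leading digit $\ge1$, contradicting Lemma~\ref{lem:delta}.
\end{proof}

\begin{proposition}\label{prop:unique}
The sequence $d^*$ is the only sequence $(d_n)_{n\ge0}$ in $\{0,1,2\}$ with
$d_0=0$ and $\sum_{n\ge1}d_ns^n=\beta$.
\end{proposition}

\begin{proof}
Let $d$ be such a sequence. By~\eqref{eq:bw},
\[
\sum_{n\ge2}d_ns^{n-2}=s^{-2}(\beta-d_1s)=\frac{2-d_1}s+2+2s+s^{m-2}w .
\]
If $d_1\le1$, then, since $\operatorname{Im}(1/s)<0$, the imaginary part is at most that of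
$\frac1s+2+2s+s^{m-2}w$, which by (N5) is below $-0.04+0.01=-0.03$. This
contradicts~\eqref{eq:T}, so $d_1=2$. Next,
\[
\sum_{n\ge3}d_ns^{n-3}=\frac{2-d_2}s+2+s^{m-3}w
\]
has imaginary part below $-0.25+0.01$ if $d_2\le1$; so $d_2=2$. Finally
$\sum_{n\ge4}d_ns^{n-4}=\frac{2-d_3}s+s^{m-4}w$ has imaginary part below
$-0.25+0.01$ if $d_3\le1$; so $d_3=2$.

Now $\sum_{n\ge4}d_ns^n=s^mw$. For $n=4,\dots,m-1$ in turn, the remainder
is $\sum_{q\ge0}d_{n+q}s^q=s^{m-n}w$ with $m-n\ge1$, and
Lemma~\ref{lem:w}(1) excludes $d_n\in\{1,2\}$; so $d_n=0$. We arrive at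
$\sum_{q\ge0}d_{m+q}s^q=w$, where Lemma~\ref{lem:w}(2),(3) leave only $d_m=1$.
Since $w-1=s^3w$, the next remainder is $s^2w$, the digit is $0$ by Lemma~\ref{lem:w}(1), the
remainder is $sw$, the digit is again $0$, and the remainder is $w$. The pattern $1,0,0$ repeats forever.
\end{proof}

Put $a_n=1-d_n^*$. Thus
\begin{equation}\label{eq:a}
a_0=1,\quad a_1=a_2=a_3=-1,\quad\text{and for }n\ge4:\quad
a_n=0\ (n\in Z),\quad a_n=1\ (n\notin Z).
\end{equation}
By Proposition~\ref{prop:unique}, $\sum a_nz^n$ is the only power series with
coefficients in $\{-1,0,1\}$ and constant term $1$ that vanishes at $s$. This yields the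
analogue of the binary carrying rule.

\begin{lemma}[Carrying rule]\label{lem:carry}
Let $\varepsilon\neq\varepsilon'$ be addresses of the same point, first differing at
index $M$, and let $\sigma=\varepsilon_M$. Then
\[
\varepsilon_{M+i}=\sigma a_i=-\varepsilon'_{M+i}\quad(i\ge0,\ i\notin Z),\qquad
\varepsilon_{M+i}=\varepsilon'_{M+i}\quad(i\in Z).
\]
Conversely, two sequences of signs that agree before $M$ and are related in this way are
addresses of the same point.
\end{lemma}

\begin{proof}
The numbers $\frac\sigma2(\varepsilon_{M+i}-\varepsilon'_{M+i})$, $i\ge0$, are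
the coefficients of a series of the above kind vanishing at $s$. So
$\varepsilon_{M+i}-\varepsilon'_{M+i}=2\sigma a_i$ for all $i$, which is the assertion. Conversely, this identity
implies that the two sums agree, because $\sum a_is^i=0$.
\end{proof}

\section{The parameters lie on the boundary}

Why should there be parameters outside $\mathcal M$ near $s=s_m$? Put
\[
G(z)=\frac1{1-z}-\sum_{n\ge1}d^*_nz^n ,
\]
so that $G(s)=0$. If $z\in\mathcal M$ is very close to $s$, then some expansion of
$\frac1{1-z}$ begins, by uniqueness at $s$, with a long piece of $d^*$. If it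
departs from $d^*$ at index $k$, then $G(z)=z^ke$ with $e$ close to the set $E$
defined below. So, near $s$, the image $G(\mathcal M)$ is asymptotically contained
in $\{0\}\cup\bigcup_ks^kE$. We show that $E$ contains no number $\xi_j=\omega
s^j$; then the points $z$ near $s$ with $G(z)=\omega s^\nu$, $\nu$ large, are not in $\mathcal M$.

Let $E$ be the set of all
\[
e=\sum_{q\ge0}(d_q-t_q)s^q,\qquad d_q\in\{0,1,2\},\quad d_0\neq t_0,\quad
t\in\{(1,0,0)^\infty,(0,0,1)^\infty,(0,1,0)^\infty\}.
\]
The three sequences $t$ are exactly the tails $(d^*_{k+q})_{q\ge0}$ with $k\ge m$,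
and $\sum t_qs^q$ equals $w$, $s^2w$, $sw$ respectively. The set $E$ is compact, and
$|e|\le\frac2{1-r}<5.7$ on $E$. Moreover $0\notin E$: otherwise replacing a tail
$t$ of $d^*$ by $d$ would give a second expansion of $\beta$, contrary to
Proposition~\ref{prop:unique}.

\begin{proposition}\label{prop:E}
$\xi_j\notin E$ for all $j\in\mathbb Z$.
\end{proposition}

\begin{proof}
Suppose $\xi_j=e\in E$. Since $r^j=|\xi_j|<5.7<r^{-5}$, we have $j\ge-4$, and
$\operatorname{Re}\xi_j<0.04$ by (N4).

\emph{$t=(0,0,1)^\infty$.} Then $d_0\ge1$ and $e=d_0-s^2w+x$ with $x\in sT$, so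
$\operatorname{Re}e>1-0.5-0.08>0.04$, a contradiction.

\emph{$t=(0,1,0)^\infty$.} Then $d_0\ge1$ and $e=d_0-sw+x$ with $x\in sT$, so
$\operatorname{Re}e>1-0.8-0.08>0.04$, a contradiction.

\emph{$t=(1,0,0)^\infty$, $d_0=2$.} Then $e=2-w+x$ with $x\in sT$, so
$\operatorname{Re}e>2-1.3-0.08>0.04$, a contradiction.

\emph{$t=(1,0,0)^\infty$, $d_0=0$.} Then $e=-w+d_1s+c$ with
$c=\sum_{n\ge2}d_ns^n$, and by~\eqref{eq:bw}
\[
c=\xi_j+(2-d_1)s+s^m\delta .
\]
If $d_1\le1$, then $s^{-2}c=\xi_{j-2}+\frac{2-d_1}s+s^{m-2}\delta$ is in $T$. Since
$j-2\ge-6$, its imaginary part is below $0.004-0.25+0.01<-0.002$, a contradiction.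

There remains $d_1=2$, where $\xi_j+s^m\delta=c$. If $d_n=0$ for all $n\ge2$, then
$|\delta|=r^{j-m}$, which is impossible since $r^2<|\delta|<r$. Otherwise let $k\ge2$ be
the first index with $d_k\ge1$, and put $h=j-k$, $l=m-k$. Then
\[
x=s^{-k}c=\xi_h+\delta s^l\in T,\qquad
\operatorname{Re}x\ge0.92,\quad\operatorname{Im}x\ge-0.002,\quad|x|\le5.7 .
\]
Here $h$ and $l$ are not under control individually, so we distinguish according to their sizes.

\emph{Case $h\le-7$.} Write $|x|=r^h|\omega+\delta s^{\tau}|$ with
$\tau=l-h$. The second factor is at least $1-|\delta|>0.36$ if $\tau\ge0$. It is at least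
$\operatorname{Re}(\delta/s)+\operatorname{Re}\omega>0.9-0.5=0.4$ if $\tau=-1$. It is at least
$|\delta|r^{-2}-1>0.5$ if $\tau\le-2$. So $|x|>21\cdot0.36>5.7$, a
contradiction.

\emph{Case $h\ge-6$, $l\ge0$.} Then $\operatorname{Re}x<0.04+0.64<0.92$, a contradiction.

\emph{Case $h\ge-6$, $l\le-1$.} Then
$|\delta s^l|\le|x|+|\xi_h|\le5.7+r^{-6}<19.8$, so $l\ge-7$ by (N3), and
$\operatorname{Im}x<0.004-0.11<-0.002$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:bdry}
$s=s_m\in\partial\mathcal M$.
\end{proposition}

\begin{proof}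
The function $G$ is analytic in $|z|<1$ with $G(0)=1$, so it is not identically
zero; let $\mu\ge1$ be the order of its zero at $s$. Near $s$ we have $G=H^\mu$ with
$H$ analytic and injective and $H(s)=0$. So for all large $\nu$ there is a point $z_\nu$ with
\[
G(z_\nu)=\omega s^\nu,\qquad |z_\nu-s|=O(r^{\nu/\mu}).
\]

Suppose $z_\nu\in\mathcal M$ for infinitely many $\nu$, and consider only those.
By~\eqref{eq:crit} there are digits $d^{(\nu)}$ with $d^{(\nu)}_0=0$ and
$\frac1{1-z_\nu}=\sum d_n^{(\nu)}z_\nu^n$. We may assume $|z_\nu|\le\rho<1$, so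
every coordinatewise limit of the $d^{(\nu)}$ is an expansion of $\beta$ at $s$. By
Proposition~\ref{prop:unique} and compactness, $d^{(\nu)}\to d^*$ coordinatewise.
Since $G(z_\nu)\ne0$, there is a first index $k_\nu$ with
$d^{(\nu)}_{k_\nu}\neq d^*_{k_\nu}$; and $k_\nu\to\infty$. Then
\[
\omega s^\nu=G(z_\nu)=z_\nu^{k_\nu}e_\nu,\qquad
e_\nu=\sum_{q\ge0}\bigl(d^{(\nu)}_{k_\nu+q}-d^*_{k_\nu+q}\bigr)z_\nu^q .
\]
Pass to a subsequence along which $k_\nu\ge m$, $k_\nu\bmod3$ is constant, and the
digits $d^{(\nu)}_{k_\nu+q}$ converge for every $q$. Then $e_\nu\to e\in E$, and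
$e\ne0$.

We compare the exponents $\nu$ and $k_\nu$. As $|e_\nu|\le C=\frac2{1-\rho}$, we have
$r^\nu\le C\rho^{k_\nu}$, so $k_\nu=O(\nu)$. Hence $k_\nu|z_\nu-s|\to0$ and
$(z_\nu/s)^{k_\nu}\to1$. Therefore
\[
\omega s^{\nu-k_\nu}=(z_\nu/s)^{k_\nu}e_\nu\to e\neq0 .
\]
So $\nu-k_\nu$ is bounded. Along a further subsequence it is a constant $j$, and
then $\xi_j=e\in E$. This contradicts Proposition~\ref{prop:E}.

Hence $z_\nu\notin\mathcal M$ for all large $\nu$, while $z_\nu\to s\in\mathcal M$.
\end{proof}

\section{A contact point that cuts the limit set}\label{sec:cut}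

\subsection{The contact set}

\begin{proposition}\label{prop:contact}
$f\Lambda\cap g\Lambda=\{\sum_{n\in Z}\eta_ns^n:\eta_n=\pm1\}$, and the map
$\eta\mapsto\sum_{n\in Z}\eta_ns^n$ is a homeomorphism from the Cantor set
$\{\pm1\}^Z$ onto $f\Lambda\cap g\Lambda$. Every point of $f\Lambda\cap g\Lambda$ has exactly
one $f$-address; for $\sum_{n\in Z}\eta_ns^n$ it is $a_n$ at $n\notin Z$ and $\eta_n$ at $n\in Z$.
\end{proposition}

\begin{proof}
Apply the carrying rule with $M=0$ to an $f$-address $\varepsilon$ and a
$g$-address $\varepsilon'$ of one point: off $Z$ they are $a_n$ and $-a_n$, and on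
$Z$ they have common values $\eta_n$. The point is the average of the two sums, namely
$\sum_{n\in Z}\eta_ns^n$. By the converse in Lemma~\ref{lem:carry} all choices of $\eta$ occur.

Fix one $g$-address $\varepsilon'$ of such a point. Every $f$-address of it equals $a$ off
$Z$ and $\varepsilon'$ on $Z$; so the $f$-address is unique, and $\eta$, its restriction to $Z$,
is determined by the point.
A continuous injective map on a compact space is a homeomorphism onto its image.
\end{proof}

\subsection{The point \texorpdfstring{$p$}{p} and the pieces around it}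

Let $p=-\sum_{n\in Z}s^n=-s^mw\neq0$, the contact point with $\eta\equiv-1$. Its
$f$-address is
\begin{equation}\label{eq:eps}
\varepsilon^*_0=1,\quad \varepsilon^*_1=\varepsilon^*_2=\varepsilon^*_3=-1,
\quad\text{and for }n\ge4:\quad
\varepsilon^*_n=1\ (n\notin Z),\quad \varepsilon^*_n=-1\ (n\in Z).
\end{equation}
As in Section~\ref{sec:model}, let $P_n$ be the set of points having an address that first
differs from $\varepsilon^*$ at index $n$. Then $P_0=g\Lambda\ni p$; each $P_n$ is
a similar copy of $\Lambda$, hence compact; $P_n\to p$ as $n\to\infty$, in the sense that every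
neighborhood of $p$ contains all but finitely many $P_n$; and
$\Lambda=\{p\}\cup\bigcup_{n\ge0}P_n$.

In the model case $P_0$ met no other $P_n$. Here there are further contact points
near $p$. The $f$-address of such a point first differs from $\varepsilon^*$ at an
index $k\in Z$, so the point lies in $P_0\cap P_k$. A separation at $p$ must
therefore keep the pieces $P_k$, $k\in Z$, on the side of $P_0$. Put
\[
Y=\{n\ge1:n\notin Z\},\qquad
X_1=P_0\cup\bigcup_{k\in Z}P_k,\qquad
X_2=\{p\}\cup\bigcup_{n\in Y}P_n .
\]

\begin{lemma}\label{lem:separate}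
\begin{enumerate}
\item $p\notin P_M$ for every $M\ge1$.
\item If exactly one of two indices lies in $Y$, then the corresponding pieces are disjoint.
\item $X_1$ and $X_2$ are compact, $X_1\cup X_2=\Lambda$, and $X_1\cap X_2=\{p\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The idea is as in the model case. If a point of $P_M$ has a second address that still agrees
with $\varepsilon^*$ at $M$, the carrying rule prescribes this second address from $M$ on (up to
free signs), and so determines where it leaves $\varepsilon^*$.

For $M\ge1$ let $i_0(M)$ be the least $i\ge1$ with $i\notin Z$ and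
$\varepsilon^*_{M+i}\ne\varepsilon^*_Ma_i$. We claim that it exists and is given by the following table.
\begin{center}
\begin{tabular}{l|l}
$M$ & $M+i_0(M)$\\ \hline
$1,\ 2,\ 3$ & $2,\ 3,\ 7$\\
$M\ge4$, $M\notin Z$, $M+1\notin Z$ & $M+1$\\
$M\ge4$, $M\notin Z$, $M+1\in Z$ & $M+2$\\
$M\in Z$ & $M+3$
\end{tabular}
\end{center}
We use~\eqref{eq:a} and~\eqref{eq:eps}; since $m\ge8$, none of $1,\dots,7$ is in $Z$.
\begin{itemize}
\item $M=1,2$: $\varepsilon^*_Ma_1=+1$, but $\varepsilon^*_{M+1}=-1$.
\item $M=3$: $\varepsilon_3^*a_i=-a_i$ is $+,+,+,-$ for $i=1,2,3,4$, while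
$\varepsilon^*_4,\dots,\varepsilon^*_7$ are $+,+,+,+$.
\item $M\ge4$, $M\notin Z$: here $\varepsilon^*_M=1$ and $a_1=a_2=-1$. If $M+1\notin Z$, then
$\varepsilon^*_{M+1}=+1\ne a_1$. If $M+1\in Z$, then
$\varepsilon^*_{M+1}=-1=a_1$, but $M+2\notin Z$ and $\varepsilon^*_{M+2}=+1\neq a_2$.
\item $M\in Z$: $\varepsilon^*_M=-1$, and $-a_i$ is $+,+,+$ for $i=1,2,3$, while
$\varepsilon^*_{M+1},\varepsilon^*_{M+2},\varepsilon^*_{M+3}$ are $+,+,-$.
\end{itemize}
In particular $i_0(M)\le4<m$ for every $M\ge1$.

(1) If $p\in P_M$ with $M\ge1$, then $p$ has the address $\varepsilon^*$ and another one that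
first differs from it at $M$. The carrying rule gives
$\varepsilon^*_{M+i}=\varepsilon^*_Ma_i$ for all $i\notin Z$, contrary to the existence of $i_0(M)$.

(2) Let $M<k$ and let $x\in P_M\cap P_k$. Then $x$ has an address $\varepsilon$
that first differs from $\varepsilon^*$ at $k$ and one that first differs from
$\varepsilon^*$ at $M$. These two first differ from each other at $M$, and
$\varepsilon_M=\varepsilon^*_M$. By the carrying rule
$\varepsilon_{M+i}=\varepsilon^*_Ma_i$ for $i\notin Z$. Comparing with
$\varepsilon_n=\varepsilon^*_n$ for $n<k$ and $\varepsilon_k=-\varepsilon_k^*$ we get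
\begin{equation}\label{eq:meet}
\varepsilon^*_{M+i}=\varepsilon^*_Ma_i\ \ (1\le i<k-M,\ i\notin Z),\qquad
\varepsilon^*_k=-\varepsilon^*_Ma_{k-M}\ \text{ if }k-M\notin Z .
\end{equation}
If $M=0$, then $k\in Z$, since for $k\notin Z$ we have $\varepsilon^*_k=a_k$ and
$\varepsilon^*_0=1$, contrary to~\eqref{eq:meet}. If $M\ge1$, then the first part of~\eqref{eq:meet}
gives $k-M\le i_0(M)<m$, so $k-M\notin Z$, and the second part
gives $k-M=i_0(M)$. Hence $k=M+i_0(M)$ is given by the table. In the
first three rows, $M\in Y$ and $k\in Y$ (in the third row $M+1\in Z$, so $M+2\notin Z$). In the last row,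
$M\in Z$ and $k\in Z$. So two pieces that meet have both indices in $Y$ or both in $Z\cup\{0\}$.

(3) The unions are compact because the pieces are compact, $P_n\to p$, and $p\in P_0\subset X_1$, $p\in X_2$.
Every $n\ge0$ is in $Y$ or in $Z\cup\{0\}$, so $X_1\cup X_2=\Lambda$. By (2),
no $P_n$ with $n\in Y$ meets $X_1$. So
$X_1\cap X_2=\{p\}$.
\end{proof}

The last row of the table is where the spacing $3$ of $Z$ enters. As
$a_1=a_2=a_3=-1$, the first disagreement seen from an index $M\in Z$ is at the next
element of $Z$. With spacing $5$ or more it would be at $i=4$, hence at an index outside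
$Z$, and the two families of pieces would no longer be kept apart by this argument.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node (a1) at (0,1.6) {$1$};
\node (a2) at (0.8,1.6) {$2$};
\node (a3) at (1.6,1.6) {$3$};
\node (a4) at (2.4,1.6) {$4$};
\node (a5) at (3.2,1.6) {$5$};
\node (a6) at (4.0,1.6) {$6$};
\node (a7) at (4.8,1.6) {$7$};
\node (a9) at (6.0,1.6) {$9$};
\node (a10) at (6.8,1.6) {$10$};
\node (a12) at (8.0,1.6) {$12$};
\node (a13) at (8.8,1.6) {$13$};
\node (at) at (9.8,1.6) {$\cdots$};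
\node (b0) at (0,0) {$0$};
\node (b8) at (5.4,0) {$8$};
\node (b11) at (7.4,0) {$11$};
\node (b14) at (9.2,0) {$14$};
\node (bt) at (10.2,0) {$\cdots$};
\node (p) at (11.2,0.8) {$p$};
\draw (a1)--(a2)--(a3);
\draw (a3) to[bend left=35] (a7);
\draw (a4)--(a5)--(a6)--(a7)--(a9)--(a10)--(a12)--(a13)--(at);
\draw (b0)--(b8)--(b11)--(b14)--(bt);
\draw (b0) to[bend right=14] (b11);
\draw (b0) to[bend right=20] (b14);
\draw[dashed] (at)--(p);
\draw[dashed] (bt)--(p);
\end{tikzpicture}
\caption{Index pattern drawn as if $m=8$, so that $Z=\{8,11,14,\dots\}$; for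
larger $m$ only the stretch before $m$ is longer. The vertex $n$ stands for the piece
$P_n$ of $\Lambda$, and displayed pieces not joined by an edge are disjoint. Upper
row: pieces of $X_2$. Lower row: pieces of $X_1$; the vertex $0$ is joined to every
element of $Z$. Both rows converge to $p$, which
lies in $P_0$ and in no other piece; no edge joins the two rows, so removing $p$ separates them.}
\label{fig:nerve}
\end{figure}

\subsection{Two prime ends at \texorpdfstring{$p$}{p}}

By Lemma~\ref{lem:separate}(3) (see Figure~\ref{fig:nerve}), $\Lambda\setminus\{p\}$ is the disjoint union of its relatively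
closed subsets $X_1\setminus\{p\}$ and $X_2\setminus\{p\}$. For prime ends it
is $\partial K$ that matters, so we need to know that both sets contain points of $\partial
K$; extreme points of $\Lambda$ serve this purpose.

\begin{proposition}\label{prop:two}
Each of $u^{-1}(p)$ and $u^{-1}(-p)$ has at least two elements. In particular
$\pm p\in\partial K$.
\end{proposition}

\begin{proof}
Let $q\in\Lambda$ have maximal real part. Since $\operatorname{Re}1>0$ and
$\operatorname{Re}s>0$, every address of $q$ has $\varepsilon_0=\varepsilon_1=+1$: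
changing one of these signs from $-1$ to $+1$ would increase the real part. As
$\varepsilon_0^*=+1$ and $\varepsilon_1^*=-1$, we have $q\in P_1\subset X_2$; and $q\ne p$ by
Lemma~\ref{lem:separate}(1). The point $-q\in\Lambda$ has minimal real part, and all its addresses have
$\varepsilon_0=-1$. So $-q\in P_0\subset X_1$, and $-q\neq p$ because $p$
has the address $\varepsilon^*$ with $\varepsilon^*_0=+1$. Finally, the extrema of
$\operatorname{Re}$ over the compact set $K$ are attained on $\partial
K\subset\Lambda$, so they equal $\operatorname{Re}(\pm q)$; hence no point with larger real part than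
$q$, or smaller real part than $-q$, is in $K$, and $\pm q\in\partial K$.

Therefore
\[
\partial K\setminus\{p\}=\bigl((\partial K\cap X_1)\setminus\{p\}\bigr)\sqcup
\bigl((\partial K\cap X_2)\setminus\{p\}\bigr)
\]
is a partition into two relatively closed sets, the first containing $-q$ and the second
containing $q$. So $\partial K\setminus\{p\}$ is disconnected. If $u^{-1}(p)$ had at most one element, then
$S^1\setminus u^{-1}(p)$ would be connected, and so would be its image $\partial
K\setminus\{p\}$. Hence $u^{-1}(p)$ has at least two elements, and so does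
$u^{-1}(-p)=-u^{-1}(p)$, by Lemma~\ref{lem:sym}(1).
\end{proof}

\section{Proof of the theorem}

Let $s=s_m$ with $m$ as in the standing assumption.

\emph{Parts 1--3.} Part 1 is Proposition~\ref{prop:bdry} and the construction of
$s_m$ in Section~\ref{sec:param}. Part 2 is Proposition~\ref{prop:contact}. Part
3 is the choice $\eta\equiv\mp1$ in Proposition~\ref{prop:contact}, together with
Proposition~\ref{prop:two}.

\emph{Part 4, first sentence.} By Lemma~\ref{lem:sym}(2), $D_f\cap D_g=u^{-1}(\partial
K\cap f\Lambda\cap g\Lambda)$ contains the sets $u^{-1}(p)$ and $u^{-1}(-p)$. They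
are disjoint since $p\neq-p$, and each has at least two elements. So $D_f\cap D_g$
has at least four points, and by Lemma~\ref{lem:sym}(3) $D_f$ is not a closed arc
of length $\pi$. This disproves Conjecture~\ref{conj}.

\emph{$D_f\cap D_g$ is nowhere dense.} This set is closed, so it suffices to show that
it contains no nondegenerate arc $I$. If it did, then $u(I)$
would be a connected subset of the Cantor set $f\Lambda\cap g\Lambda$, hence a
point. So the Riemann map would have constant boundary values on $I$. By the Schwarz reflection principle it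
would extend analytically across the interior of $I$, with constant
values on it, and so would be constant, which is absurd.

\emph{The arc $J_f$.} Let $J_f,J_g$ be as in Fact~\ref{fact}. Since
$S^1\setminus J_f\subset J_g$,
\[
D_f\setminus J_f\subset D_f\cap J_g\subset D_f\cap D_g
\]
is nowhere dense, so it contains no nondegenerate arc. If the component of $D_f$ that contains
$J_f$ were larger than $J_f$, or if $D_f$ contained a closed arc of length
$\pi$ other than $J_f$, then there would be a nondegenerate arc in $D_f\setminus J_f$. So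
$J_f$ is a component of $D_f$ and the only closed arc of length $\pi$ in $D_f$. As $D_f\neq J_f$, the set $D_f$ is
disconnected: it is the union of $J_f$ and a nonempty nowhere dense set. In particular the
failure does not depend on how $J_f$ is chosen. \qed

\begin{thebibliography}{9}
\bibitem{CW} Danny Calegari and Alden Walker, \emph{Laminations and External Angles
for Similarity Pairs}, arXiv:2608.12774 (2026).
\end{thebibliography}

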